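\title{Adapted metrics for $p$-sectional hyperbolic sets}

\begin{abstract}
Let $\Gamma$ be a compact invariant set of a $C^1$ flow with a dominated splitting $E\oplus F$ such that $E$ is uniformly contracted and $p$-dimensional volumes in $F$ are uniformly expanded. We prove that there is a $C^\infty$ Riemannian metric in which these three properties hold with multiplicative constant one, at every rate below the given one. This confirms a conjecture posed by Araujo, Coelho and Salgado. On each invariant bundle the metric is built from the barycenter, in the nonpositively curved space of inner products, of the pullbacks of an arbitrary metric along an orbit segment. The derivative of this barycenter along the flow is controlled on planes of all dimensions at once. We also determine the rates that such a metric can realize.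
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Hyperbolicity conditions for a flow are inequalities of the form $\|DX_t|_E\|\le Ke^{-\lambda t}$. The rate $\lambda$ belongs to the flow, but the constant $K$ belongs to the metric in which lengths are measured. If $K>1$, the inequality gives no contraction before time $\lambda^{-1}\log K$; if $K=1$, contraction is visible at every positive time. This paper shows that $K=1$ can be arranged when one of the conditions concerns volumes of $p$-planes rather than lengths of vectors.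

Throughout, $M$ is a connected compact manifold of dimension $m\ge 3$, with or without boundary, and $X$ is a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\neq\emptyset$. Its flow is $X_t$, with derivative $DX_t$. The set $\Gamma\subset M$ is nonempty, compact and invariant: $X_t(\Gamma)=\Gamma$ for all $t\in\mathbb{R}$. Since the backward orbit of a boundary point leaves $M$ at once, $\Gamma$ lies in the interior of $M$. Riemannian metrics are only assumed continuous unless they are called $C^\infty$ or smooth. A continuous subbundle $V\subset T_\Gamma M$ with fibers of constant dimension is \emph{invariant} if $DX_tV_x=V_{X_tx}$ for all $x\in\Gamma$ and $t\in\mathbb{R}$, and an \emph{invariant splitting} is a decomposition of $T_\Gamma M$ as a direct sum of invariant subbundles.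

For a metric $g$, a point $x\in\Gamma$ and a $k$-plane $L\subset T_xM$ (a linear subspace of dimension $k$), let $J^g_t(L)=|\wedge^kDX_t|_L|_g$ be the factor by which $DX_t$ multiplies $k$-dimensional volume on $L$. For any basis $v_1,\dots,v_k$ of $L$,
\begin{equation}\label{eq:J}
J_t^g(L)^2=\frac{\det\big(g(DX_tv_i,DX_tv_j)\big)}{\det\big(g(v_i,v_j)\big)},
\qquad
J^g_{s+t}(L)=J^g_s(L)\,J^g_t(DX_sL).
\end{equation}
The case $k=1$ contains the operator norms: for an invariant subbundle $V$,
\begin{equation}\label{eq:lines}
\|DX_t|_{V_x}\|_g=\max_{L}J^g_t(L),\qquad \|(DX_t|_{V_x})^{-1}\|_g=\big(\min_LJ^g_t(L)\big)^{-1},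
\end{equation}
over lines $L\subset V_x$. Here $(DX_t|_{V_x})^{-1}=DX_{-t}|_{V_{X_tx}}$.

\begin{definition}\label{def:psh}
Let $T_\Gamma M=E\oplus F$ be an invariant splitting with $\dim E\ge1$ and let $p$ be an integer with $2\le p\le\dim F$. The set $\Gamma$ is \emph{$p$-sectional hyperbolic} with this splitting if there are a Riemannian metric $g$ on $M$ and constants $K,\lambda>0$ such that for all $x\in\Gamma$ and $t>0$:
\begin{itemize}
\item[(H1)] $\|DX_t|_{E_x}\|_g\le Ke^{-\lambda t}$ (contraction);
\item[(H2)] $\|DX_t|_{E_x}\|_g\,\|(DX_t|_{F_x})^{-1}\|_g\le Ke^{-\lambda t}$ (domination);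
\item[(H3)] $J^g_t(L)\ge K^{-1}e^{\lambda t}$ for every $p$-plane $L\subset F_x$ ($p$-sectional expansion).
\end{itemize}
For $\mu>0$, a Riemannian metric $\tilde g$ on $M$ is \emph{$\mu$-adapted} if for all $x\in\Gamma$ and $t>0$:
\begin{itemize}
\item[(A1)] $\|DX_t|_{E_x}\|_{\tilde g}\le e^{-\mu t}$;
\item[(A2)] $\|DX_t|_{E_x}\|_{\tilde g}\,\|(DX_t|_{F_x})^{-1}\|_{\tilde g}\le e^{-\mu t}$;
\item[(A3)] $J^{\tilde g}_t(L)>e^{\mu t}$ for every $p$-plane $L\subset F_x$.
\end{itemize}
\end{definition}

Two metrics are uniformly comparable over the compact set $\Gamma$, so a change of $g$ changes the left sides of (H1)--(H3) by factors bounded independently of $t$, which are absorbed in $K$. Condition (H2) says that whatever contraction occurs in $F$ is weaker than the contraction in $E$ at the same point, and (H3) allows single vectors of $F$ to shrink as long as every $p$-volume grows.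

\begin{example}\label{ex:diag}
Let $\Gamma=\{\sigma\}$ be an equilibrium, so that $DX_t=e^{tA}$ on $T_\sigma M$ for the linearization $A$ of $X$ at $\sigma$. Suppose that $A$ is diagonalizable with real eigenvalues, that $\beta$ is its largest eigenvalue on $E$, and that $\gamma_1\le\dots\le\gamma_d$ are its eigenvalues on $F$. Testing (H1)--(H3) on eigenvectors and letting $t\to\infty$ gives $\beta\le-\lambda$, $\beta-\gamma_1\le-\lambda$ and $\gamma_1+\dots+\gamma_p\ge\lambda$; for instance $\beta=-2$, $\gamma_1=-1$, $\gamma_2=2$, $p=2$, $\lambda=1$. In a metric that makes an eigenbasis orthonormal, the two norms in (A2) are $e^{\beta t}$ and $e^{-\gamma_1t}$, and $J_t(L)\ge e^{(\gamma_1+\dots+\gamma_p)t}$ because this is the least eigenvalue of the diagonal operator $\wedge^pe^{tA}|_F$. Such a metric is $\mu$-adapted for every $\mu\in(0,\lambda)$. If $\gamma_1+\dots+\gamma_p=\lambda$, no metric is $\lambda$-adapted, since $J_t(L)=e^{\lambda t}$ on the plane of the first $p$ eigenvectors in every metric.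
\end{example}

The example suggests the following conjecture, posed in \cite{ACS}: \emph{every $p$-sectional hyperbolic set of a $C^1$ vector field admits a $\mu$-adapted Riemannian metric for some $\mu>0$.} We prove it.

\begin{theorem}\label{thm:main}
Let $\Gamma$ be $p$-sectional hyperbolic for the $C^1$ field $X$, with constants $K,\lambda$ with respect to a metric $g$. For every $\mu\in(0,\lambda)$ there is a $\mu$-adapted $C^\infty$ Riemannian metric on $M$.
\end{theorem}

Theorem~\ref{thm:main} follows from a statement that assumes no hyperbolicity. Fix a metric $g$ and a time $T>0$. For an invariant subbundle $V$ and $1\le k\le\dim V$ put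
\begin{equation}\label{eq:ab}
a_k^V(x,T)=\frac1T\min_L\log J_T^g(L),\qquad b_k^V(x,T)=\frac1T\max_L\log J_T^g(L),
\end{equation}
over $k$-planes $L\subset V_x$. These are the least and the greatest average growth rates of $k$-volumes in $V_x$ over the time interval $[0,T]$. They are continuous in $x$, being extrema of a continuous function over the compact fibers of the Grassmann bundle of $V$.

\begin{theorem}\label{thm:volumes}
Let $T_\Gamma M=E_1\oplus\dots\oplus E_\ell$ be an invariant splitting and $g$ a Riemannian metric on $M$. For all $T,\varepsilon>0$ there is one $C^\infty$ metric $\tilde g$ on $M$ such that for all $x\in\Gamma$, $t>0$, all $i$, all $1\le k\le\dim E_i$ and all $k$-planes $L\subset E_i(x)$,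
\[
\int_0^t\big(a_k^{E_i}(X_sx,T)-\varepsilon\big)\,ds\ \le\ \log J_t^{\tilde g}(L)\ \le\ \int_0^t\big(b_k^{E_i}(X_sx,T)+\varepsilon\big)\,ds .
\]
\end{theorem}

So the time-$T$ growth rates of $g$ become, up to $\varepsilon$, bounds for the instantaneous growth rates of $\tilde g$, point by point along each orbit. Letting $T\to\infty$ identifies the best possible rates.

\begin{theorem}\label{thm:rates}
Let $T_\Gamma M=E\oplus F$ be an invariant splitting with $\dim E\ge1$, and let $1\le p\le\dim F$.
\begin{itemize}
\item[(a)] The limits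
\begin{align*}
\kappa_E&=-\lim_{t\to\infty}\frac1t\log\sup_{x\in\Gamma}\|DX_t|_{E_x}\|_g,\\
\kappa_D&=-\lim_{t\to\infty}\frac1t\log\sup_{x\in\Gamma}\|DX_t|_{E_x}\|_g\,\|(DX_t|_{F_x})^{-1}\|_g,\\
\kappa_p&=\lim_{t\to\infty}\frac1t\log\inf_{x\in\Gamma,\ L\subset F_x}J^g_t(L)\qquad(\dim L=p)
\end{align*}
exist and do not depend on the metric $g$.
\item[(b)] If $\mu_E<\kappa_E$, $\mu_D<\kappa_D$ and $\mu_p<\kappa_p$, then one $C^\infty$ metric $\tilde g$ satisfies, for all $x\in\Gamma$, $t>0$ and $p$-planes $L\subset F_x$,
\begin{equation}\label{eq:three}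
\|DX_t|_{E_x}\|_{\tilde g}\le e^{-\mu_Et},\quad
\|DX_t|_{E_x}\|_{\tilde g}\,\|(DX_t|_{F_x})^{-1}\|_{\tilde g}\le e^{-\mu_Dt},\quad
J^{\tilde g}_t(L)>e^{\mu_pt}.
\end{equation}
\item[(c)] Conversely, if some metric satisfies \eqref{eq:three}, then $\mu_E\le\kappa_E$, $\mu_D\le\kappa_D$ and $\mu_p\le\kappa_p$. The equality $\mu_p=\kappa_p$ cannot be attained in general.
\item[(d)] If $2\le p\le\dim F$, then a $\mu$-adapted metric exists for some $\mu>0$ if and only if $\Gamma$ is $p$-sectional hyperbolic with the splitting $E\oplus F$.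
\end{itemize}
\end{theorem}

Section~\ref{sec:rate} reduces the problem to a pointwise inequality, and Section~\ref{sec:average} solves it by hand when the pullbacks of $g$ are simultaneously diagonal. Sections~\ref{sec:bar}--\ref{sec:bundle} treat the general case and produce a continuous metric over $\Gamma$, which Section~\ref{sec:smooth} approximates by smooth ones. The theorems are proved in Sections~\ref{sec:proofs} and~\ref{sec:rates}.

\section{The instantaneous growth rate of volumes}\label{sec:rate}

An inequality such as (A3) has no slack at $t=0$, where both sides equal $1$. The natural way to prove it is to differentiate in $t$, and for this the metric need only be differentiable in the direction of the flow.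

Recall that the flow of a $C^1$ field is $C^1$: the map $(x,t)\mapsto DX_t(x)$ is continuous, and in a chart it solves the variational equation $\frac{d}{dt}DX_t(x)=\partial X(X_tx)\,DX_t(x)$, where $\partial X$ is the Jacobian matrix of $X$. Let $V$ be an invariant subbundle. For a continuous field $S$ of symmetric bilinear forms on $V$ put $(X_t^*S)_x(v,w)=S_{X_tx}(DX_tv,DX_tw)$ for $v,w\in V_x$. Then $X_s^*X_t^*S=X_{s+t}^*S$, and $t\mapsto(X_t^*S)_x$ is a curve in one fixed vector space, the symmetric forms on $V_x$.

\begin{definition}\label{def:flowC1}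
A continuous metric $G$ on $V$ is \emph{flow-$C^1$} if $t\mapsto(X_t^*G)_x$ is $C^1$ for every $x\in\Gamma$ and $G'_x=\frac{d}{dt}\big|_{t=0}(X_t^*G)_x$ is continuous in $x$. For a $k$-plane $L\subset V_x$ the \emph{growth rate} of $G$ on $L$ is
\[
\rho_G(L)=\tfrac12\sum_{j=1}^kG'_x(e_j,e_j)=\tfrac12\operatorname{tr}(C^{-1}D),
\]
where $e_1,\dots,e_k$ is a $G$-orthonormal basis of $L$, and $C$, $D$ are the Gram matrices of $G_x$, $G'_x$ in an arbitrary basis of $L$.
\end{definition}

The two expressions agree because a change of basis replaces $C,D$ by $B^\top CB$, $B^\top DB$ and hence conjugates $C^{-1}D$. Differentiating $X_{t+s}^*G=X_t^*X_s^*G$ at $s=0$ gives $\frac{d}{dt}X_t^*G=X_t^*G'$.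

\begin{lemma}\label{lem:growth}
If $G$ is a flow-$C^1$ metric on $V$ and $L\subset V_x$ is a $k$-plane, then
\[
\log J_t^G(L)=\int_0^t\rho_G(DX_sL)\,ds .
\]
\end{lemma}

\begin{proof}
Let $v_1,\dots,v_k$ be a basis of $L$ and $C(s)$ the Gram matrix of $(X_s^*G)_x$ on it, that is, the Gram matrix of $G_{X_sx}$ on the basis $DX_sv_1,\dots,DX_sv_k$ of $DX_sL$. Then $J_s^G(L)^2=\det C(s)/\det C(0)$ by \eqref{eq:J}. The curve $C$ is $C^1$, and $\dot C(s)$ is the Gram matrix of $G'_{X_sx}$ on the same basis of $DX_sL$. Hence $\frac{d}{ds}\log\det C=\operatorname{tr}(C^{-1}\dot C)=2\rho_G(DX_sL)$.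
\end{proof}

The task is therefore to find a flow-$C^1$ metric $G$ on $V$ with
\begin{equation}\label{eq:goal}
a_k^V(x,T)\le\rho_G(L)\le b_k^V(x,T)\qquad\text{for all $x\in\Gamma$, all $k$ and all $k$-planes }L\subset V_x .
\end{equation}

\section{Which average?}\label{sec:average}

Fix $g$ and $T$. All the information along the orbit of $x$ is contained in the continuous curve of inner products on $V_x$,
\begin{equation}\label{eq:P}
P_x(s)=(X_s^*g)_x|_{V_x},\qquad s\in\mathbb{R}.
\end{equation}
The bounds in \eqref{eq:goal} compare $P_x(T)$ with $P_x(0)$. If $G_x$ is some average of $P_x(s)$ over $s\in[0,T]$, then $(X_t^*G)_x$ is the same average over the window $[t,t+T]$, and its $t$-derivative should involve just the term $P_x(T)$ that enters the window and the term $P_x(0)$ that leaves it.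

\subsection*{The arithmetic mean}
For (A1) alone a weighted sum is enough. Let $G_x=\int_0^Te^{2\mu s}P_x(s)\,ds$ on $E_x$. Then $(X_t^*G)_x=e^{-2\mu t}\int_t^{t+T}e^{2\mu s}P_x(s)\,ds$, so $G'_x=-2\mu G_x+e^{2\mu T}P_x(T)-P_x(0)$. If $Ke^{-\lambda T}\le e^{-\mu T}$, then (H1) says $e^{2\mu T}P_x(T)\le P_x(0)$ as quadratic forms, and $\rho_G\le-\mu$ on all lines of $E$.

This works because (H1) is a linear inequality between the forms $P_x(T)$ and $P_x(0)$. Condition (H3) is an inequality between their determinants on $p$-planes. One can make it linear by passing to $\wedge^pF$, but the average is then an inner product on $\wedge^pF_x$ that has no reason to come from $F_x$: if $d=\dim F$ and $2\le p\le d-2$, then $D=\binom dp>d$, inner products on $\wedge^pF_x$ depend on $D(D+1)/2$ parameters, and the induced ones on only $d(d+1)/2$. Averaging on $F$ itself loses the determinant. Take $d=p=2$, $T=1$, $P(s)=\operatorname{diag}(p_1(s),p_2(s))$ and $G=\int_0^1P(s)\,ds$, so that $G'=P(1)-P(0)$ and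
\[
2\rho_G(F_x)=\frac{p_1(1)-p_1(0)}{\int_0^1p_1}+\frac{p_2(1)-p_2(0)}{\int_0^1p_2}.
\]
If $p_1$ goes from $1$ to $4$ with $\int_0^1p_1>6$ and $p_2$ decreases from $1$ to $\frac12$, then area is multiplied by $\sqrt2$ at time $1$, but $2\rho_G(F_x)<\frac36-\frac12=0$. The two directions receive different weights, and the hypothesis at time $T$ does not control the weights.

\subsection*{The geometric mean on a line bundle}
Let $\dim V=1$, fix $0\ne v\in V_x$ and put $p(s)=P_x(s)(v,v)>0$. Define $G_x(v,v)=\exp\big(\frac1T\int_0^T\log p(s)\,ds\big)$. Replacing $v$ by $cv$ multiplies both $p$ and this number by $c^2$, so $G_x$ is well defined. Now $\log(X_t^*G)_x(v,v)=\frac1T\int_t^{t+T}\log p(s)\,ds$, and therefore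
\[
\rho_G(V_x)=\frac1{2T}\big(\log p(T)-\log p(0)\big)=\frac1T\log J_T^g(V_x).
\]
This is \eqref{eq:goal} with equality. No weight $e^{2\mu s}$ is needed, so the metric is not tied to a rate chosen in advance.

\subsection*{The diagonal case}
We shall use the following fact about eigenvalue sums (Ky Fan sums). For symmetric matrices, $Y\le Z$ means that $Z-Y$ is positive semidefinite.

\begin{lemma}\label{lem:kyfan}
Let $W$ be a symmetric $d\times d$ matrix with eigenvalues $w_1\le\dots\le w_d$, and let $R$ be symmetric with $0\le R\le I$ and $\operatorname{tr}R=k\in\{1,\dots,d\}$. Then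
\[
w_1+\dots+w_k\le\operatorname{tr}(RW)\le w_{d-k+1}+\dots+w_d .
\]
\end{lemma}

\begin{proof}
In an orthonormal eigenbasis of $W$ we have $\operatorname{tr}(RW)=\sum_ir_iw_i$, where the diagonal entries $r_i$ of $R$ lie in $[0,1]$ and have sum $k$. Then
\[
\sum_ir_iw_i-\sum_{i\le k}w_i=\sum_{i>k}r_iw_i-\sum_{i\le k}(1-r_i)w_i\ \ge\ w_k\Big(\sum_{i>k}r_i-\sum_{i\le k}(1-r_i)\Big)=0 .
\]
The upper bound is the lower bound for $-W$.
\end{proof}

Suppose that $V_x$ has a basis in which $P_x(s)=\operatorname{diag}(p_1(s),\dots,p_d(s))$ for all $s$. Let $H(t)$ be the diagonal matrix of the geometric means of the $p_i$ over $[t,t+T]$, and rescale the basis vectors so that $H(0)=I$. The computation for line bundles, applied to each entry, gives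
\[
\dot H(0)=\tfrac1TW,\qquad W=\log P_x(T)-\log P_x(0)=\operatorname{diag}\big(\log(p_i(T)/p_i(0))\big).
\]
For a $k$-plane $L$ with orthogonal projection $Q$, the growth rate is $\frac12\operatorname{tr}(Q\dot H(0))=\frac1{2T}\operatorname{tr}(QW)$, and Lemma~\ref{lem:kyfan} bounds it below by $\frac1{2T}(w_1+\dots+w_k)$. This sum of $k$ diagonal entries of $W$ equals $\log J_T^g(L_0)^2$ for a coordinate $k$-plane $L_0$, so the growth rate is at least $a_k^V(x,T)$. The upper bound follows in the same way from the $k$ largest entries. All directions now carry the same weight $1/T$, and all $k$ are handled by one metric.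

In general the forms $P_x(s)$ have no common diagonalizing basis, and three things must be supplied: a basis-free geometric mean of a curve of inner products (Lemma~\ref{lem:bar}); control of its derivative, which is no longer $W/T$ but the image of $W$ under a linear map $\mathcal L^{-1}$ (Lemmas~\ref{lem:lin} and~\ref{lem:major}); and a comparison of the eigenvalues of $W$ with volume ratios, since eigenplanes of $W$ no longer diagonalize $P_x(0)$ and $P_x(T)$ (Lemma~\ref{lem:logs}).

\section{Barycenters of inner products}\label{sec:bar}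

Let $\operatorname{Sym}_d$ be the space of real symmetric $d\times d$ matrices with the inner product $\langle Y,Z\rangle=\operatorname{tr}(YZ)$, and $\operatorname{Pos}_d\subset\operatorname{Sym}_d$ the open cone of positive definite matrices. The matrix exponential is a diffeomorphism $\operatorname{Sym}_d\to\operatorname{Pos}_d$, so $\log$ and $G\mapsto G^{\pm1/2}$ are smooth on $\operatorname{Pos}_d$. Diagonalizing $C$ reduces the formula
\begin{equation}\label{eq:logint}
\log C=\int_0^\infty\Big(\frac1{1+u}\,I-(C+uI)^{-1}\Big)du,\qquad C\in\operatorname{Pos}_d,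
\end{equation}
to the scalar case.

The geometric mean of a positive function $p$ on $[0,T]$ is the number $G>0$ that minimizes $\int_0^T|\log p(s)-\log G|^2ds$, and $|\log p-\log G|$ is the distance on $(0,\infty)$ that is invariant under scaling. The same description makes sense for $d>1$. Give $\operatorname{Pos}_d$ the Riemannian metric $\langle Y,Z\rangle_G=\operatorname{tr}(G^{-1}YG^{-1}Z)$ on $T_G\operatorname{Pos}_d=\operatorname{Sym}_d$, with distance $\operatorname{dist}$. We use the following standard facts \cite{Bhatia,Karcher}.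
\begin{itemize}
\item[(P1)] $\operatorname{Pos}_d$ is complete, simply connected and nonpositively curved. In particular any two points are joined by a geodesic, and closed bounded sets are compact.
\item[(P2)] The inverse of the Riemannian exponential map at $G$ is given by $\exp_G^{-1}(P)=G^{1/2}\log(G^{-1/2}PG^{-1/2})\,G^{1/2}$.
\item[(P3)] The function $G\mapsto\frac12\operatorname{dist}^2(G,P)$ is smooth, has gradient $-\exp_G^{-1}(P)$, and its second derivative along a geodesic $\gamma$ is at least $\langle\dot\gamma,\dot\gamma\rangle_\gamma$.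
\end{itemize}
By (P2), $\operatorname{dist}^2(G,P)=\operatorname{tr}\big(\log(G^{-1/2}PG^{-1/2})^2\big)$, which is smooth in the pair $(G,P)$.

Let $V$ be a real vector space of dimension $d\ge1$. For inner products $G,P$ on $V$ let $G^{-1}P$ be the operator $S$ with $P(v,w)=G(Sv,w)$. It is $G$-self-adjoint with positive eigenvalues, and $\log S$ is the operator that acts as $\log\theta$ on the $\theta$-eigenspace of $S$.

\begin{lemma}[Cartan--Karcher barycenter]\label{lem:bar}
Let $P$ be a continuous curve of inner products on $V$ defined on $[0,T]$. There is exactly one inner product $G=\operatorname{Bar}(P)$ with $\int_0^T\log(G^{-1}P(s))\,ds=0$. In any basis of $V$ it is the unique $G\in\operatorname{Pos}_d$ with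
\begin{equation}\label{eq:karcher}
\int_0^T\log\big(G^{-1/2}P(s)\,G^{-1/2}\big)\,ds=0 .
\end{equation}
If $\varphi:V_1\to V$ is a linear isomorphism, then $\operatorname{Bar}(\varphi^*P)=\varphi^*\operatorname{Bar}(P)$.
\end{lemma}

\begin{proof}
In a basis, $G^{-1}P=G^{-1/2}(G^{-1/2}PG^{-1/2})G^{1/2}$, so $\log(G^{-1}P)$ is conjugate by $G^{-1/2}$ to $\log(G^{-1/2}PG^{-1/2})$, and the two equations are equivalent. Put $f(G)=\frac12\int_0^T\operatorname{dist}^2(G,P(s))\,ds$. The integrand is smooth in $(G,P)$, so we may differentiate under the integral. By (P2) and (P3) the gradient of $f$ at $G$ is $-G^{1/2}\big(\int_0^T\log(G^{-1/2}P(s)G^{-1/2})\,ds\big)G^{1/2}$, and the solutions of \eqref{eq:karcher} are the critical points of $f$.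

Since $\operatorname{dist}(G,P(s))\ge\operatorname{dist}(G,P(0))-\max_{s'}\operatorname{dist}(P(0),P(s'))$, the sublevel sets of $f$ are bounded, hence compact by (P1), and $f$ has a minimizer. If $G_0\neq G_1$ were two critical points, joined by a geodesic $\gamma:[0,1]\to\operatorname{Pos}_d$, then $(f\circ\gamma)'$ would vanish at $0$ and at $1$, while $(f\circ\gamma)''\ge T\langle\dot\gamma,\dot\gamma\rangle_\gamma>0$ by (P3). So the critical point is unique.

Finally $(\varphi^*G)^{-1}(\varphi^*P)=\varphi^{-1}(G^{-1}P)\varphi$, and $\log$ commutes with conjugation, so $\varphi^*\operatorname{Bar}(P)$ solves the equation that defines $\operatorname{Bar}(\varphi^*P)$.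
\end{proof}

For diagonal $P(s)$ the diagonal matrix of geometric means solves \eqref{eq:karcher}, so $\operatorname{Bar}$ extends the construction of Section~\ref{sec:average}.

The barycenter is defined implicitly, so its derivative under a shift of the window is governed by the linearization of \eqref{eq:karcher} in $G$. By naturality we may work in a basis in which the barycenter is $I$. Put
\[
h(\delta)=\tfrac\delta2\coth\tfrac\delta2\quad(\delta\neq0),\qquad h(0)=1 .
\]
This function is even, and $h\ge1$ because $\tanh x\le x$ for $x\ge0$. For $A\in\operatorname{Pos}_d$ with eigenvalues $e^{\alpha_1},\dots,e^{\alpha_d}$ let $\Phi_A:\operatorname{Sym}_d\to\operatorname{Sym}_d$ be given, in an orthonormal eigenbasis of $A$, by $\Phi_A(Y)_{ij}=h(\alpha_i-\alpha_j)Y_{ij}$. A linear map $\operatorname{Sym}_d\to\operatorname{Sym}_d$ is \emph{order preserving} if it sends positive semidefinite matrices to positive semidefinite matrices. Sums, positive multiples, compositions, integrals and limits of order preserving maps are order preserving, because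 the positive semidefinite matrices form a closed convex cone.

\begin{lemma}\label{lem:lin}
Let $A:[0,T]\to\operatorname{Pos}_d$ be continuous and $\mathcal L=\int_0^T\Phi_{A(s)}\,ds$.
\begin{itemize}
\item[(a)] The map $\Psi(G)=\int_0^T\log(G^{-1/2}A(s)G^{-1/2})\,ds$ has derivative $D\Psi(I)=-\mathcal L$.
\item[(b)] $\mathcal L$ is self-adjoint, $\langle\mathcal LY,Y\rangle\ge T\langle Y,Y\rangle$ for all $Y$, and $\mathcal L(I)=TI$. In particular $\mathcal L$ is invertible.
\item[(c)] $\mathcal L^{-1}$ is order preserving.
\end{itemize}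
\end{lemma}

\begin{proof}
(a) Since $(I+Y)^{-1/2}=I-\frac12Y+O(\|Y\|^2)$, the derivative of $G\mapsto G^{-1/2}AG^{-1/2}$ at $I$ is $Y\mapsto-\frac12(YA+AY)$. Differentiating \eqref{eq:logint}, whose differentiated integrand is $O(u^{-2})$ locally uniformly in $C$, gives $D\log_A[Z]=\int_0^\infty(A+uI)^{-1}Z(A+uI)^{-1}du$. In an eigenbasis of $A$ this is the Daleckii--Krein formula
\[
D\log_A[Z]_{ij}=Z_{ij}\int_0^\infty\frac{du}{(e^{\alpha_i}+u)(e^{\alpha_j}+u)}=\frac{\alpha_i-\alpha_j}{e^{\alpha_i}-e^{\alpha_j}}\,Z_{ij},
\]
with the quotient read as $e^{-\alpha_i}$ when $\alpha_i=\alpha_j$. For $Z=\frac12(YA+AY)$ we have $Z_{ij}=\frac12(e^{\alpha_i}+e^{\alpha_j})Y_{ij}$, and with $\delta=\alpha_i-\alpha_j$ the product of the two factors is $\frac\delta2\cdot\frac{e^\delta+1}{e^\delta-1}=h(\delta)$. Thus $\Phi_A(Y)=D\log_A[\frac12(YA+AY)]$. This shows that $\Phi_A$ does not depend on the eigenbasis and is continuous in $A$, and (a) follows by differentiating under the integral.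

(b) In an eigenbasis of $A$, $\langle\Phi_AY,Z\rangle=\sum_{i,j}h(\alpha_i-\alpha_j)Y_{ij}Z_{ij}$. This is symmetric in $Y,Z$, and at least $\langle Y,Y\rangle$ for $Z=Y$ because $h\ge1$. Also $\Phi_A(I)=I$ because $h(0)=1$. Integrate over $[0,T]$.

(c) The map $\Phi_A$ itself is not order preserving: it enlarges off-diagonal entries, and for $d=2$, $\alpha_1\ne\alpha_2$, it sends the matrix with all entries $1$ to a matrix of determinant $1-h(\alpha_1-\alpha_2)^2<0$. Nor can $\mathcal L$ be inverted entry by entry, since the $A(s)$ have different eigenbases. We use instead a property that survives integration in $s$: being, in the limit, a multiple of the identity minus an order preserving map.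

The partial fraction expansion $x\coth x=1+\sum_{n\ge1}\frac{2x^2}{x^2+n^2\pi^2}$ with $x=\delta/2$ and $c_n=2\pi n$ reads
\[
h(\delta)=1+2\sum_{n\ge1}\big(1-\psi_n(\delta)\big),\qquad
\psi_n(\delta)=\frac{c_n^2}{\delta^2+c_n^2}=\int_{\mathbb{R}}e^{iu\delta}\,\frac{c_n}2e^{-c_n|u|}\,du ,
\]
and $0\le1-\psi_n(\delta)\le\delta^2/c_n^2$. Let $A^{iu}=\exp(iu\log A)$, a unitary matrix, and define
\[
U_{n,A}(Y)=\int_{\mathbb{R}}\frac{c_n}2e^{-c_n|u|}\,A^{iu}\,Y\,A^{-iu}\,du .
\]
In an eigenbasis of $A$ the entries of $A^{iu}YA^{-iu}$ are $e^{iu(\alpha_i-\alpha_j)}Y_{ij}$, so $U_{n,A}(Y)_{ij}=\psi_n(\alpha_i-\alpha_j)Y_{ij}$. As $\psi_n$ is real and even, $U_{n,A}$ maps $\operatorname{Sym}_d$ to itself. If $Y\ge0$, each $A^{iu}YA^{-iu}$ is a positive semidefinite Hermitian matrix, hence so is the average $U_{n,A}(Y)$; thus $U_{n,A}$ is order preserving. It is continuous in $A$ by dominated convergence. Put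
\[
R_N=2\sum_{n\le N}\int_0^TU_{n,A(s)}\,ds,\qquad\mathcal L_N=(1+2N)T\,\mathrm{id}-R_N .
\]
Then $R_N$ is order preserving, and so is $e^{-u\mathcal L_N}=e^{-u(1+2N)T}\sum_{j\ge0}\frac{u^j}{j!}R_N^j$ for every $u\ge0$. Let $\Delta$ bound $|\alpha_i-\alpha_j|$ for all the matrices $A(s)$, $s\in[0,T]$; it is finite by continuity. The map $\Phi_{A(s)}-(1+2N)\,\mathrm{id}+2\sum_{n\le N}U_{n,A(s)}$ multiplies the entries in an eigenbasis of $A(s)$ by $2\sum_{n>N}(1-\psi_n(\alpha_i-\alpha_j))$, so $\|\mathcal L-\mathcal L_N\|\le2T\Delta^2\sum_{n>N}c_n^{-2}\to0$. Hence $e^{-u\mathcal L}$ is order preserving for $u\ge0$. By (b) the eigenvalues of the self-adjoint map $\mathcal L$ are at least $T$, so $\mathcal L^{-1}=\int_0^\infty e^{-u\mathcal L}\,du$, and this is order preserving.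
\end{proof}

\section{Two inequalities for eigenvalue sums}\label{sec:sums}

The first inequality says that replacing $W/T$ by $\mathcal L^{-1}W$ can only improve the bounds used in the diagonal case.

\begin{lemma}\label{lem:major}
Let $\mathcal L$ be as in Lemma~\ref{lem:lin}, let $W\in\operatorname{Sym}_d$ have eigenvalues $w_1\le\dots\le w_d$, and let $Q$ be an orthogonal projection of rank $k\ge1$. Then
\[
\tfrac1T(w_1+\dots+w_k)\le\operatorname{tr}(Q\,\mathcal L^{-1}W)\le\tfrac1T(w_{d-k+1}+\dots+w_d).
\]
\end{lemma}

\begin{proof}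
Put $R=T\mathcal L^{-1}(Q)$. By self-adjointness $T\operatorname{tr}(Q\,\mathcal L^{-1}W)=\operatorname{tr}(RW)$. Since $0\le Q\le I$, parts (b) and (c) of Lemma~\ref{lem:lin} give $0\le R\le T\mathcal L^{-1}(I)=I$. Moreover $\operatorname{tr}R=\langle T\mathcal L^{-1}Q,I\rangle=\langle Q,T\mathcal L^{-1}I\rangle=\operatorname{tr}Q=k$. Apply Lemma~\ref{lem:kyfan}.
\end{proof}

\begin{remark}\label{rem:dim2}
For $d=2$ the lemma follows from part (b) of Lemma~\ref{lem:lin} alone. The map $T\mathcal L^{-1}$ fixes $I$, preserves the orthogonal complement of $I$ (the traceless matrices), and does not increase norms. A traceless symmetric $2\times2$ matrix with eigenvalues $\pm\tau$ has norm $\sqrt2\,|\tau|$. So the eigenvalues of $T\mathcal L^{-1}W$ have the same mean as $w_1,w_2$ and are not farther apart. For $d=3$ part (c) is needed. Let $\Pi$ be the orthogonal projection of $\operatorname{Sym}_3$ onto the span of $I$ and $\operatorname{diag}(1,0,-1)$. The map $\mathcal L_0=2T(\Pi+\mathrm{id})^{-1}$ has the properties in (b), but $T\mathcal L_0^{-1}$ sends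 $\operatorname{diag}(1,1,-2)$ to $\operatorname{diag}(\frac54,\frac12,-\frac74)$ and raises the top eigenvalue.
\end{remark}

The second inequality links the eigenvalues of $W=\log A_1-\log A_0$ to volumes. Volume ratios are governed by $B=A_0^{-1/2}A_1A_0^{-1/2}$, and $\log B\ne W$ when $A_0$ and $A_1$ do not commute. For $k=1$ the gap is bridged by the monotonicity of the logarithm, and exterior powers reduce every $k$ to that case. We recall both tools.

\emph{The logarithm is operator monotone}: if $C_0\le C_1$ are positive definite, then $\log C_0\le\log C_1$. Indeed, inversion reverses the order, since $C_1^{-1/2}C_0C_1^{-1/2}\le I$ gives $C_1^{1/2}C_0^{-1}C_1^{1/2}\ge I$; apply this to $C_0+uI\le C_1+uI$ in \eqref{eq:logint}.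

\emph{Exterior powers.} On $\wedge^k\mathbb{R}^d$ use the inner product with $\langle v_1\wedge\dots\wedge v_k,w_1\wedge\dots\wedge w_k\rangle=\det(\langle v_i,w_j\rangle)$. For a matrix $Y$ let $\wedge^kY$ act by $Yv_1\wedge\dots\wedge Yv_k$ and let
\[
D_k(Y)(v_1\wedge\dots\wedge v_k)=\sum_{j=1}^kv_1\wedge\dots\wedge Yv_j\wedge\dots\wedge v_k .
\]
Then $\wedge^k$ is multiplicative and $D_k$ is linear in $Y$. If $Y$ is symmetric with orthonormal eigenvectors $u_i$ and eigenvalues $y_i$, the $k$-vectors $u_{i_1}\wedge\dots\wedge u_{i_k}$, $i_1<\dots<i_k$, form an orthonormal basis of eigenvectors of both $\wedge^kY$ and $D_k(Y)$, with eigenvalues $y_{i_1}\cdots y_{i_k}$ and $y_{i_1}+\dots+y_{i_k}$. Consequently $\wedge^k(A^{-1/2})=(\wedge^kA)^{-1/2}$ and $\log\wedge^kA=D_k(\log A)$ for $A\in\operatorname{Pos}_d$.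

\begin{lemma}\label{lem:logs}
Let $A_0,A_1\in\operatorname{Pos}_d$ and let $W=\log A_1-\log A_0$ have eigenvalues $w_1\le\dots\le w_d$. For a $k$-plane $L\subset\mathbb{R}^d$ let $q(L)$ be the quotient of the Gram determinants of the forms $A_1$ and $A_0$ in a common basis of $L$. Then
\[
w_1+\dots+w_k\ge\log\min_Lq(L),\qquad w_{d-k+1}+\dots+w_d\le\log\max_Lq(L).
\]
\end{lemma}

\begin{proof}
Put $q_0=\min_Lq(L)$. Let $B=A_0^{-1/2}A_1A_0^{-1/2}$ have orthonormal eigenvectors $u_1,\dots,u_d$ and eigenvalues $\theta_1\le\dots\le\theta_d$. On the vectors $v_i=A_0^{-1/2}u_i$ the form $A_0$ has Gram matrix $(\delta_{ij})$ and $A_1$ has Gram matrix $(\theta_i\delta_{ij})$. The plane spanned by $v_1,\dots,v_k$ has $q=\theta_1\cdots\theta_k$, so $\theta_1\cdots\theta_k\ge q_0$. This product is the least eigenvalue of $\wedge^kB=(\wedge^kA_0)^{-1/2}(\wedge^kA_1)(\wedge^kA_0)^{-1/2}$. Hence $\wedge^kA_1\ge q_0\wedge^kA_0$: a bound known only on planes has become an inequality of forms on all of $\wedge^k\mathbb{R}^d$. Taking logarithms,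
\[
D_k(W)=\log\wedge^kA_1-\log\wedge^kA_0\ \ge\ (\log q_0)\,I ,
\]
and the least eigenvalue of $D_k(W)$ is $w_1+\dots+w_k$. Exchanging $A_0$ and $A_1$ replaces $W$ by $-W$ and $q$ by $1/q$, and turns the first inequality into the second.
\end{proof}

\section{The barycentric metric on an invariant bundle}\label{sec:bundle}

\begin{proposition}\label{prop:bundle}
Let $V\subset T_\Gamma M$ be an invariant subbundle of dimension $d\ge1$, let $g$ be a Riemannian metric and $T>0$. With $P_x$ as in \eqref{eq:P}, the metric $G_x=\operatorname{Bar}(P_x|_{[0,T]})$ on $V$ is flow-$C^1$ and satisfies \eqref{eq:goal}.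
\end{proposition}

\begin{proof}
Let $H_x(t)$ be the barycenter of $s\mapsto P_x(t+s)$, $s\in[0,T]$. The isomorphism $DX_t:V_x\to V_{X_tx}$ pulls $P_{X_tx}(s)$ back to $P_x(t+s)$, so the naturality in Lemma~\ref{lem:bar} gives $(X_t^*G)_x=H_x(t)$.

\emph{Regularity.} The curve $P_x(s)$ is merely continuous in $(x,s)$; differentiability in $t$ comes from the integral over the moving window. Fix $(x_0,t_0)\in\Gamma\times\mathbb{R}$. Take a continuous frame of $V$ near $x_0$ and change it by a constant matrix so that it is $H_{x_0}(t_0)$-orthonormal at $x_0$. In this frame $H_x(t)$ is the unique zero in $\operatorname{Pos}_d$ of $\Psi(x,t,\cdot)$, where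
\[
\Psi(x,t,C)=\int_t^{t+T}\log\big(C^{-1/2}P_x(s)\,C^{-1/2}\big)\,ds ,
\]
and $H_{x_0}(t_0)=I$. The integrand is a smooth function of $(C,P_x(s))$, so $\Psi$, $D_C\Psi$ and
\begin{equation}\label{eq:dt}
\partial_t\Psi=\log\big(C^{-1/2}P_x(t+T)C^{-1/2}\big)-\log\big(C^{-1/2}P_x(t)C^{-1/2}\big)
\end{equation}
are continuous in $(x,t,C)$. By Lemma~\ref{lem:lin}, $D_C\Psi(x_0,t_0,I)=-\mathcal L$ is invertible, where $\mathcal L$ is built from $A(s)=P_{x_0}(t_0+s)$.

Consider $\Theta_{x,t}(C)=C+\mathcal L^{-1}\Psi(x,t,C)$. Its derivative $\mathrm{id}+\mathcal L^{-1}D_C\Psi$ vanishes at $(x_0,t_0,I)$, and $\Theta_{x_0,t_0}(I)=I$. Let $r>0$ be small. For $(x,t)$ in a neighborhood of $(x_0,t_0)$ depending on $r$, we have $\|D\Theta_{x,t}\|\le\frac12$ on the closed ball $B_r$ of radius $r$ about $I$, and $\|\Theta_{x,t}(I)-I\|\le\frac r2$. So $\Theta_{x,t}$ is a contraction of $B_r$ into itself. Its fixed point is a zero of $\Psi(x,t,\cdot)$, hence equals $H_x(t)$ by uniqueness. Thus $H_x(t)\in B_r$, and since $r$ and $(x_0,t_0)$ are arbitrary, $H$ is continuous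 in $(x,t)$. It follows that $D_C\Psi$ is invertible at $(x,t,H_x(t))$ for $(x,t)$ near $(x_0,t_0)$. For fixed $x$ the map $\Psi(x,\cdot,\cdot)$ is $C^1$ in $(t,C)$, and the implicit function theorem, again with uniqueness of the zero, shows that $H_x$ is $C^1$ with
\begin{equation}\label{eq:ift}
\partial_tH_x(t)=-(D_C\Psi)^{-1}\,\partial_t\Psi\quad\text{at }(x,t,H_x(t)).
\end{equation}
The right side is continuous in $(x,t)$. Hence $G$ is flow-$C^1$, with $G'_x=\partial_tH_x(0)$.

\emph{Estimate.} Fix $x$ and take $(x_0,t_0)=(x,0)$, so that $G_x=I$. Let $A_0,A_1$ be the matrices of $P_x(0),P_x(T)$ and $W=\log A_1-\log A_0$, with eigenvalues $w_1\le\dots\le w_d$. By \eqref{eq:dt} and \eqref{eq:ift}, $G'_x=\mathcal L^{-1}W$. If $Q$ is the orthogonal projection onto a $k$-plane $L\subset V_x$, then $\rho_G(L)=\frac12\operatorname{tr}(Q\,\mathcal L^{-1}W)$. In Lemma~\ref{lem:logs}, $q(L)=J^g_T(L)^2$ by \eqref{eq:J}. Lemmas~\ref{lem:major} and~\ref{lem:logs} give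
\[
\rho_G(L)\ge\frac1{2T}(w_1+\dots+w_k)\ge\frac1{2T}\log\min_{L'}J_T^g(L')^2=a_k^V(x,T),
\]
and their upper halves give $\rho_G(L)\le\frac1{2T}(w_{d-k+1}+\dots+w_d)\le b_k^V(x,T)$.
\end{proof}

\section{Smoothing along a $C^1$ field}\label{sec:smooth}

The barycentric metric is continuous and lives over $\Gamma$ only. A smooth metric that is uniformly close to it satisfies the desired estimates with a constant $K$ close to $1$, which is not enough for small $t$. We must approximate $G$ and $G'$ together. There are two obstacles: a continuous extension of $G$ is not differentiable along the orbits outside $\Gamma$, which enter every convolution; and convolution does not commute with differentiation along $X$. A short time average removes the first, and a commutator estimate the second.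

Let $O$ be an open subset of the interior of $M$. Call a continuous function or symmetric $2$-tensor $S$ on $O$ \emph{differentiable along $X$} if $t\mapsto(X_t^*S)_y$ is $C^1$ near $t=0$ for every $y\in O$ and its derivative at $0$ is continuous in $y$. We write this derivative as $Xf$ for a function $f$ and as $S'$ for a tensor $S$. In a chart, regard $S$ as a matrix-valued function, so that $(X_t^*S)_y=DX_t(y)^\top S(X_ty)\,DX_t(y)$. By the variational equation $DX_t(y)$ is $C^1$ in $t$, invertible, with derivative $\partial X(y)$ at $t=0$. Therefore $S$ is differentiable along $X$ if and only if its components are, and then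
\begin{equation}\label{eq:lie}
S'=XS+(\partial X)^\top S+S\,\partial X ,
\end{equation}
where $XS$ is taken entrywise. In particular a smooth tensor is differentiable along $X$, with $S'$ its Lie derivative, and a smooth metric on $M$ restricts to a flow-$C^1$ metric on $T_\Gamma M$.

Let $\eta\ge0$ be a smooth function on $\mathbb{R}^m$ supported in the unit ball with $\int\eta=1$, and $\eta_\epsilon(z)=\epsilon^{-m}\eta(z/\epsilon)$. For $f$ continuous on an open set $O\subset\mathbb{R}^m$, the function $f_\epsilon=\eta_\epsilon*f$ is smooth on the points at distance more than $\epsilon$ from $\mathbb{R}^m\setminus O$, and $f_\epsilon\to f$ uniformly on compact subsets of $O$.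

\begin{lemma}\label{lem:comm}
Let $X$ be a $C^1$ field on an open set $O\subset\mathbb{R}^m$ and let $f$ be differentiable along $X$ on $O$. Then $X(f_\epsilon)\to Xf$ uniformly on compact subsets of $O$ as $\epsilon\to0$.
\end{lemma}

\begin{proof}
We first show that $Xf$ is the derivative of $f$ in the weak sense: for $\varphi\in C_c^\infty(O)$,
\begin{equation}\label{eq:weak}
\int(Xf)\,\varphi=-\int f\,(X\varphi+\varphi\operatorname{div}X).
\end{equation}
For small $|t|$ the map $X_t$ is a $C^1$ diffeomorphism from a neighborhood of $\operatorname{supp}\varphi$ into $O$, and the change of variables formula gives $\int(f\circ X_t)\,\varphi=\int f\,(\varphi\circ X_{-t})\det DX_{-t}$. By the flow property $\frac{d}{dt}f(X_ty)=(Xf)(X_ty)$, which is continuous in $(t,y)$, so the left side has derivative $\int(Xf)\varphi$ at $t=0$. On the right, $\frac{d}{dt}\varphi(X_{-t}y)=-(X\varphi)(X_{-t}y)$, and the variational equation gives $\frac{d}{dt}\det DX_{-t}(y)=-(\operatorname{div}X)(X_{-t}y)\det DX_{-t}(y)$. Both are continuous in $(t,y)$, and the supports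 stay in a fixed compact set. Differentiating under the integral yields \eqref{eq:weak}.

Let $x$ range over a compact set $Z\subset O$ and let $\epsilon\le\epsilon_0$, where the closed $\epsilon_0$-neighborhood $Z_0$ of $Z$ lies in $O$. Take $\varphi(y)=\eta_\epsilon(x-y)$ in \eqref{eq:weak}, so that $X\varphi(y)=-\sum_jX^j(y)\,\partial_j\eta_\epsilon(x-y)$. Subtracting the result from $X(f_\epsilon)(x)=\sum_jX^j(x)\int\partial_j\eta_\epsilon(x-y)f(y)\,dy$, we get
\[
X(f_\epsilon)(x)-(Xf)_\epsilon(x)=\int f(y)\,\omega_\epsilon(x,y)\,dy,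
\]
\[
\omega_\epsilon(x,y)=\sum_j\big(X^j(x)-X^j(y)\big)\,\partial_j\eta_\epsilon(x-y)+\eta_\epsilon(x-y)\operatorname{div}X(y).
\]
The identity also holds for $f=1$, where the left side vanishes; so $\int\omega_\epsilon(x,y)\,dy=0$ and $f(y)$ may be replaced by $f(y)-f(x)$. On the support of $\omega_\epsilon(x,\cdot)$ we have $|x-y|\le\epsilon$, hence $|X^j(x)-X^j(y)|\le C\epsilon$ with $C=\max_{Z_0}\|\partial X\|$, while $\int|\partial_j\eta_\epsilon|=\epsilon^{-1}\int|\partial_j\eta|$. The factors $\epsilon$ and $\epsilon^{-1}$ cancel, and $\int|\omega_\epsilon(x,y)|\,dy\le C'$ with $C'$ independent of $x\in Z$ and $\epsilon$. Therefore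
\[
\big|X(f_\epsilon)(x)-(Xf)_\epsilon(x)\big|\le C'\sup_{|y-x|\le\epsilon}|f(y)-f(x)|\to0
\]
uniformly on $Z$, and $(Xf)_\epsilon\to Xf$ uniformly on $Z$ because $Xf$ is continuous.
\end{proof}

\begin{proposition}\label{prop:smooth}
Let $G$ be a flow-$C^1$ metric on $T_\Gamma M$. There are $C^\infty$ Riemannian metrics $g_n$ on $M$ such that $g_n\to G$ and $g_n'\to G'$ uniformly on $\Gamma$.
\end{proposition}

\begin{proof}
\emph{Step 1: extension and time average.} Cover $\Gamma$ by finitely many charts, extend the components of $G$ in each chart by Tietze's theorem, and glue with functions compactly supported in the charts whose sum is $1$ on $\Gamma$. This gives a continuous symmetric $2$-tensor $\hat G$ on $M$ with $\hat G=G$ on $\Gamma$. Let $U\supset\Gamma$ be open with closure in the interior of $M$, and let $\delta_0>0$ be such that $X_s$ is defined on $U$, with values in the interior of $M$, for $|s|\le\delta_0$. For $0<\delta<\delta_0/2$ put $G^\delta=\frac1\delta\int_0^\delta X_s^*\hat G\,ds$, a continuous tensor on $U$. For $y\in U$ and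 small $|t|$ we have $(X_t^*G^\delta)_y=\frac1\delta\int_t^{t+\delta}(X_s^*\hat G)_y\,ds$. So $G^\delta$ is differentiable along $X$ on all of $U$, with $(G^\delta)'=\frac1\delta(X_\delta^*\hat G-\hat G)$. On the invariant set $\Gamma$ only the values of $G$ enter, and $\frac{d}{ds}X_s^*G=X_s^*G'$ gives
\[
G^\delta=\frac1\delta\int_0^\delta X_s^*G\,ds,\qquad(G^\delta)'=\frac1\delta\int_0^\delta X_s^*G'\,ds\qquad\text{on }\Gamma .
\]
Since $(X_s^*G)_x$ and $(X_s^*G')_x$ are uniformly continuous on $\Gamma\times[0,\delta_0]$, we get $G^\delta\to G$ and $(G^\delta)'\to G'$ uniformly on $\Gamma$ as $\delta\to0$. Fix $\delta$ so small that $S=G^\delta$ is positive definite on $\Gamma$. It suffices to approximate $S$ and $S'$.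

\emph{Step 2: convolution in charts.} Take finitely many charts $U_a\subset U$ covering $\Gamma$, and let $S_{\epsilon,a}$ be obtained by convolving the components of $S$ in $U_a$ with $\eta_\epsilon$. The components of $S$ are differentiable along $X$, so Lemma~\ref{lem:comm} gives $X(S_{\epsilon,a})\to XS$. Formula \eqref{eq:lie} holds for $S$ and for $S_{\epsilon,a}$, hence $S_{\epsilon,a}\to S$ and $S_{\epsilon,a}'\to S'$ uniformly on compact subsets of $U_a$.

\emph{Step 3: gluing.} Choose smooth $\chi_a\ge0$ with compact support in $U_a$ and $\sum_a\chi_a=1$ near $\Gamma$. For small $\epsilon$ the tensor $S_\epsilon=\sum_a\chi_aS_{\epsilon,a}$ is smooth. Uniformly on $\Gamma$, $S_\epsilon\to S$ and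
\[
S_\epsilon'=\sum_a\big[(X\chi_a)S_{\epsilon,a}+\chi_aS_{\epsilon,a}'\big]\ \to\ \Big(\sum_aX\chi_a\Big)S+S'=S',
\]
because $\sum_aX\chi_a=X(1)=0$ near $\Gamma$. For small $\epsilon$, $S_\epsilon$ is positive definite on $\Gamma$, hence on a neighborhood $U'$ of $\Gamma$. Let $\theta:M\to[0,1]$ be smooth, equal to $1$ near $\Gamma$ and supported in $U'$, and let $g_0$ be any smooth metric on $M$. Then $\theta S_\epsilon+(1-\theta)g_0$ is a smooth metric on $M$ equal to $S_\epsilon$ near $\Gamma$. Taking $\delta=\delta_n\to0$ and $\epsilon=\epsilon_n$ so small that the errors in this step are at most $1/n$ gives the metrics $g_n$.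
\end{proof}

\section{Proofs of Theorems~\ref{thm:volumes} and~\ref{thm:main}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:volumes}]
Discard summands of dimension zero. Let $G_i$ be the metric on $E_i$ given by Proposition~\ref{prop:bundle}, and let $G=\bigoplus_iG_i$ be the metric on $T_\Gamma M$ that restricts to $G_i$ on $E_i$ and makes the $E_i$ mutually orthogonal. It is continuous because the splitting is, and $X_t^*G=\bigoplus_iX_t^*G_i$ because the splitting is invariant. So $G$ is flow-$C^1$ with $G'=\bigoplus_iG_i'$, and $\rho_G(L)=\rho_{G_i}(L)$ for $L\subset E_i(x)$.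

Let $g_n$ be as in Proposition~\ref{prop:smooth}. We claim that $\rho_{g_n}\to\rho_G$ uniformly on the set of all planes $L\subset T_xM$, $x\in\Gamma$. Otherwise there are $\varepsilon_0>0$ and, along a subsequence, $k$-planes $L_n\subset T_{x_n}M$ with $|\rho_{g_n}(L_n)-\rho_G(L_n)|\ge\varepsilon_0$. The Grassmann bundle of $k$-planes over $\Gamma$ is compact, so we may assume that $L_n\to L\subset T_xM$ and choose bases of $L_n$ converging to a basis of $L$. The Gram matrices of $g_n,g_n'$ and those of $G,G'$ on these bases converge to the Gram matrices $C,D$ of $G_x,G'_x$ on $L$. Both rates tend to $\frac12\operatorname{tr}(C^{-1}D)$, a contradiction.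

Hence $\tilde g=g_n$ for large $n$ satisfies
\[
a_k^{E_i}(y,T)-\varepsilon\le\rho_{\tilde g}(L')\le b_k^{E_i}(y,T)+\varepsilon
\]
for all $y\in\Gamma$, all $i,k$ and all $k$-planes $L'\subset E_i(y)$. If $L\subset E_i(x)$, then $DX_sL\subset E_i(X_sx)$, and Lemma~\ref{lem:growth} for $\tilde g$ finishes the proof.
\end{proof}

The other two theorems use Theorem~\ref{thm:volumes} through the following consequence.

\begin{corollary}\label{cor:T}
Let $T_\Gamma M=E\oplus F$ be an invariant splitting with $\dim E\ge1$, let $1\le p\le\dim F$, and let $g$ be a metric. Suppose that for one $T>0$, real numbers $\nu_E,\nu_D,\nu_p$, all $y\in\Gamma$ and all $p$-planes $L\subset F_y$,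
\[
\|DX_T|_{E_y}\|_g\le e^{-\nu_ET},\quad\|DX_T|_{E_y}\|_g\,\|(DX_T|_{F_y})^{-1}\|_g\le e^{-\nu_DT},\quad J^g_T(L)\ge e^{\nu_pT}.
\]
If $\mu_E<\nu_E$, $\mu_D<\nu_D$ and $\mu_p<\nu_p$, there is a $C^\infty$ metric $\tilde g$ satisfying \eqref{eq:three} for all $x\in\Gamma$, $t>0$ and $p$-planes $L\subset F_x$.
\end{corollary}

\begin{proof}
By \eqref{eq:lines} and \eqref{eq:ab} the hypotheses read
\[
b_1^E(y,T)\le-\nu_E,\qquad b_1^E(y,T)-a_1^F(y,T)\le-\nu_D,\qquad a_p^F(y,T)\ge\nu_p .
\]
Choose $\varepsilon>0$ with $\nu_E-\varepsilon\ge\mu_E$, $\nu_D-2\varepsilon\ge\mu_D$ and $\nu_p-\varepsilon>\mu_p$, and let $\tilde g$ be given by Theorem~\ref{thm:volumes} for $E\oplus F$, $g$, $T$, $\varepsilon$. Its case $k=1$, with \eqref{eq:lines} for $\tilde g$, gives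
\begin{align*}
\log\|DX_t|_{E_x}\|_{\tilde g}&\le\int_0^t\big(b_1^E(X_sx,T)+\varepsilon\big)\,ds,\\
\log\|(DX_t|_{F_x})^{-1}\|_{\tilde g}&\le\int_0^t\big(-a_1^F(X_sx,T)+\varepsilon\big)\,ds .
\end{align*}
The first integral is at most $(-\nu_E+\varepsilon)t\le-\mu_Et$, and the sum of the two is at most $(-\nu_D+2\varepsilon)t\le-\mu_Dt$. The case $k=p$ on $F$ gives $\log J_t^{\tilde g}(L)\ge(\nu_p-\varepsilon)t>\mu_pt$.
\end{proof}

The domination estimate explains the form of Theorem~\ref{thm:volumes}. The hypothesis bounds the difference $b_1^E-a_1^F$ at each point, and says nothing about $\sup b_1^E-\inf a_1^F$; so the bounds must follow the orbit.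

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $0<\mu<\lambda$ and choose $T>0$ so large that $\nu=\lambda-\frac1T\log K>\mu$. Since $Ke^{-\lambda T}=e^{-\nu T}$, conditions (H1)--(H3) at time $T$ are the hypotheses of Corollary~\ref{cor:T} with $\nu_E=\nu_D=\nu_p=\nu$. For $\mu_E=\mu_D=\mu_p=\mu$, the conclusion \eqref{eq:three} is (A1)--(A3).
\end{proof}

\begin{remark}\label{rem:hyp}
The hypotheses enter as follows. Conditions (H1)--(H3) are used only at the single time $T$; the construction of the metric does not see them. Invariance of each $E_i$ makes the barycenter equivariant under $DX_t$, and continuity of the splitting makes $G$ and $G'$ continuous, which the smoothing requires. Compactness of $\Gamma$ gives the uniformity in Proposition~\ref{prop:smooth} and in the convergence $\rho_{g_n}\to\rho_G$. The $C^1$ regularity of $X$ gives the variational equation and the bound on $\omega_\epsilon$ in Lemma~\ref{lem:comm}. Transversality to $\partial M$ serves only to place $\Gamma$ in the interior. Connectedness of $M$ and the bounds $m\ge3$,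 $p\ge2$ are not used in the proofs.
\end{remark}

\section{Optimal rates: proof of Theorem~\ref{thm:rates}}\label{sec:rates}

For $t>0$ let
\begin{align*}
\phi_E(t)&=\log\sup_x\|DX_t|_{E_x}\|_g,\qquad
\phi_D(t)=\log\sup_x\|DX_t|_{E_x}\|_g\,\|(DX_t|_{F_x})^{-1}\|_g,\\
\phi_p(t)&=-\log\inf_{x,L}J^g_t(L),
\end{align*}
so that the claim in (a) is the existence of $\kappa_\bullet=-\lim_{t\to\infty}\phi_\bullet(t)/t$ for $\bullet\in\{E,D,p\}$. Recall Fekete's lemma: if $\phi:(0,\infty)\to\mathbb{R}$ satisfies $\phi(s+t)\le\phi(s)+\phi(t)$ and is bounded above on bounded intervals, then $\phi(t)/t$ converges to $\inf_{t>0}\phi(t)/t$ as $t\to\infty$.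

\begin{proof}[Proof of (a)]
From $DX_{s+t}(x)=DX_t(X_sx)\,DX_s(x)$ and the invariance of $E$ and $F$, the norms $\|DX_{s+t}|_{E_x}\|_g$ and $\|(DX_{s+t}|_{F_x})^{-1}\|_g$ are each at most the product of the corresponding norms for time $s$ at $x$ and time $t$ at $X_sx$. So $\phi_E$ and $\phi_D$ are subadditive, and $\phi_p$ is subadditive by the second identity in \eqref{eq:J}. Let $c\ge1$ bound $\|DX_s(x)\|_g$ for $x\in\Gamma$ and $|s|\le1$. Then $\|DX_{\pm t}\|_g\le c^{1+t}$ on $\Gamma$, so $DX_t$ changes the length of every vector by a factor in $[c^{-(1+t)},c^{1+t}]$ and every $p$-volume by a factor in $[c^{-p(1+t)},c^{p(1+t)}]$. Hence $|\phi_\bullet(t)|\le C(1+t)$, and Fekete's lemma gives finite limits. A change of metric changes each $\phi_\bullet$ by a bounded function, so the limits do not depend on $g$.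
\end{proof}

\begin{proof}[Proof of (b)]
Choose $\nu_\bullet$ with $\mu_\bullet<\nu_\bullet<\kappa_\bullet$ for $\bullet\in\{E,D,p\}$. By (a) there is $T$ with $\phi_\bullet(T)\le-\nu_\bullet T$ for all three, which are the hypotheses of Corollary~\ref{cor:T}.
\end{proof}

\begin{proof}[Proof of (c)]
If $\tilde g$ satisfies \eqref{eq:three}, compute the functions $\phi_\bullet$ with $\tilde g$, as (a) permits. Then $\phi_\bullet(t)\le-\mu_\bullet t$ for all $t>0$, so $\kappa_\bullet\ge\mu_\bullet$. Example~\ref{ex:jordan} below shows that $\mu_p=\kappa_p$ need not be attainable.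
\end{proof}

\begin{proof}[Proof of (d)]
A $\mu$-adapted metric satisfies (H1)--(H3) with $K=1$ and $\lambda=\mu$. The opposite implication is Theorem~\ref{thm:main}.
\end{proof}

The strict sign in the last inequality of \eqref{eq:three} excludes $\mu_p=\kappa_p$ for a soft reason: the infimum of $J_1^{\tilde g}$ is attained on the compact Grassmann bundle, so $\kappa_p=\sup_t(-\phi_p(t)/t)\ge-\phi_p(1)>\mu_p$. In Example~\ref{ex:diag} the rate $\kappa_p=\gamma_1+\dots+\gamma_p$ is attained once $>$ is relaxed to $\ge$. A Jordan block prevents even this.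

\begin{example}\label{ex:jordan}
On $\mathbb{R}^4=E\oplus F$ with $E=\mathbb{R}e_0$ and $F=\operatorname{span}(e_1,e_2,e_3)$, let $A=-1$ on $E$ and $A=I+N$ on $F$, where $Ne_1=0$, $Ne_2=e_1$, $Ne_3=e_2$. Multiply the linear field $y\mapsto Ay$ by a bump function equal to $1$ near $0$ and transplant it by a chart to a closed connected $4$-manifold. This gives a smooth field with an equilibrium $\sigma$ at which $DX_t=e^{tA}$. Let $\Gamma=\{\sigma\}$ and $p=2$.

On $F$ we have $e^{tA}=e^te^{tN}$ with $e^{\pm tN}=I\pm tN+\frac{t^2}2N^2$, so $\|e^{\pm tN}\|\le\pi(t):=C(1+t^2)$. Therefore $\|DX_t|_E\|=e^{-t}$, the product in (H2) is at most $e^{-2t}\pi(t)$, and $e^{2t}\pi(t)^{-2}\le J_t(L)\le e^{2t}\pi(t)^2$ for every $2$-plane $L\subset F$. Thus $\Gamma$ is $2$-sectional hyperbolic with $\lambda=1$, and $\kappa_2=2$.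

Now fix any metric and let $L_t$ be the plane spanned by $e_1$ and $e_3-te_2$. We have $e^{tN}e_1=e_1$ and
\[
e^{tN}(e_3-te_2)=\big(e_3+te_2+\tfrac{t^2}2e_1\big)-t(e_2+te_1)=e_3-\tfrac{t^2}2e_1 ,
\]
so $\wedge^2e^{tN}$ sends $e_1\wedge(e_3-te_2)$ to $e_1\wedge e_3$, and
\[
e^{-2t}J_t(L_t)=\frac{|e_1\wedge e_3|}{|e_1\wedge e_3-t\,e_1\wedge e_2|}\ \to\ 0\qquad(t\to\infty).
\]
Hence no metric satisfies $J_t(L)\ge e^{2t}$ for all $2$-planes $L\subset F$ and all $t>0$, and $\mu_2=\kappa_2$ is not attained.
\end{example}

\begin{thebibliography}{9}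

\bibitem{ACS}
Vitor Araujo, Vinicius Coelho, Luciana Salgado, \emph{Adapted metrics for singular hyperbolic flows}, arXiv:1806.05572 (2018).

\bibitem{Bhatia}
Bhatia, \emph{Positive Definite Matrices}, Chapter 6.

\bibitem{Karcher}
Karcher, 1977.

\end{thebibliography}
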